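
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{setup}[theorem]{Setup}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Blocks whose source algebras are not uniform}


\begin{abstract}
Let $b$ be a block of a finite group with defect group $D$ and fusion system $\mathcal F$. Barker and Gelvin conjectured that the source algebras of $b$ are uniform: $\mathcal F$-isomorphic subgroups of $D$ should have corresponding local points, with equal multiplicities in the source algebra; equivalently, a source algebra should have a $D\times D$-stable basis consisting of units. We show that this fails for every prime $p$, already for solvable groups: there are $\mathcal F$-isomorphic subgroups, each with a single local point in the source algebra, whose multiplicities are $1$ on one side and arbitrarily large on the other. We also show that uniformity holds whenever every $\mathcal F$-isomorphism between subgroups of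 $D$ extends to an $\mathcal F$-automorphism of $D$, in particular when $D$ is abelian, and that for odd $p$ it can fail when $D$ is extraspecial of order $p^3$ and exponent $p$. Hence, for odd $p$, the smallest order of a defect group for which uniformity can fail is $p^3$.
\end{abstract}

\section{The question and the answer}

\subsection{Pointed groups and uniformity}

Let $p$ be a prime, $G$ a finite group, and $\mathcal O$ a complete discrete valuation ring whose residue field $k$ is algebraically closed of characteristic $p$. We use Puig's language of pointed groups on $\mathcal OG$.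

A \emph{point} $\gamma$ of a $p$-subgroup $P\le G$ is a conjugacy class, under the unit group of $(\mathcal OG)^P$, of primitive idempotents of $(\mathcal OG)^P$. Let $\operatorname{Br}_P:(\mathcal OG)^P\to kC_G(P)$ be the Brauer homomorphism: reduce the coefficients to $k$ and delete all group elements outside $C_G(P)$. The point $\gamma$ is \emph{local} if $\operatorname{Br}_P(\gamma)\ne0$. One writes $P_\gamma\le Q_\delta$ if $P\le Q$ and there are $i\in\gamma$, $j\in\delta$ with $ij=ji=i$. For $P\le D$ and a point $\lambda$ of $D$, the \emph{relative multiplicity} $m(P_\gamma,D_\lambda)$ is the number of idempotents belonging to $\gamma$ in a decomposition of some $j\in\lambda$ as a sum of pairwise orthogonal primitive idempotents of $(\mathcal OG)^P$; it does not depend on the choices, and it is positive if and only if $P_\gamma\le D_\lambda$.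

Let $\phi:Q\to P$ be an isomorphism of groups. It is an \emph{isofusion} $Q_\delta\to P_\gamma$ if there are $j\in\delta$, $i\in\gamma$, $a\in i(\mathcal OG)j$ and $a'\in j(\mathcal OG)i$ with
\[
aa'=i,\qquad a'a=j,\qquad \phi(z)a=az\quad\text{for all }z\in Q .
\]

Let $b$ be a block of $\mathcal OG$ with defect group $D$, and let $\lambda$ be a local point of $D$ on $\mathcal OGb$ (that is, $\lambda\subseteq\mathcal OGb$) such that $D_\lambda$ is a defect pointed group of $b$, that is, a maximal local pointed group on $\mathcal OGb$. For $i\in\lambda$ the interior $D$-algebra $A=i\,\mathcal OG\,i$ is a \emph{source algebra} of $b$; source algebras are unique up to conjugation. Let $\mathcal F$ be the fusion system of $b$ on $D$ determined by $D_\lambda$ (recalled in Section~\ref{sec:conj}).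

\begin{theorem}[Barker--Gelvin \cite{BG}]\label{thm:BG}
The following conditions on $A$ are equivalent.
\begin{itemize}
\item[(a)] For every $\mathcal F$-isomorphism $\phi:Q\to P$ there is a bijective correspondence between the local points $\gamma$ of $P$ with $P_\gamma\le D_\lambda$ and the local points $\delta$ of $Q$ with $Q_\delta\le D_\lambda$, such that $\gamma\leftrightarrow\delta$ if and only if $\phi$ is an isofusion $Q_\delta\to P_\gamma$; moreover $m(P_\gamma,D_\lambda)=m(Q_\delta,D_\lambda)$ whenever $\gamma\leftrightarrow\delta$.
\item[(b)] Condition \textup{(a)} with the word ``local'' removed.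
\item[(c)] $A$ has a unital $D\times D$-stable basis: a basis consisting of units of $A$ and stabilized by the left and right multiplication by $D$.
\end{itemize}
\end{theorem}

The algebra $A$ is called \emph{uniform} if these conditions hold. Since source algebras are unique up to conjugation, either all source algebras of $b$ are uniform or none is.

\begin{conjecture}[Barker--Gelvin \cite{BG}]\label{conj}
The source algebras of every block are uniform.
\end{conjecture}

What is at stake? A source algebra always has \emph{some} $D\times D$-stable basis, because it is a direct summand of the permutation module $\mathcal OG$ for the $p$-group $D\times D$; condition (c) asks that the basis can be chosen among the units, as it can for $\mathcal OD$. Condition (a) is more concrete. An $\mathcal F$-isomorphism $\phi:Q\to P$ is conjugation by some $x\in G$, and we shall see (Lemma~\ref{lem:isofusion}) that $\phi$ is an isofusion $Q_\delta\to P_\gamma$ exactly when $\gamma={}^x\delta$. So the correspondence itself is forced, and (a) says that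
\[
m(P_{{}^x\delta},D_\lambda)=m(Q_\delta,D_\lambda)
\]
for all local points $\delta$ of $Q$. If $x$ normalizes $D_\lambda$, this is obvious. In general $x$ moves $D_\lambda$, and the equation says that the source idempotent looks the same from $Q$ as from $P={}^xQ$. We show that this need not be so.

\subsection{Results}

\begin{theorem}\label{thm:main}
For every prime $p$ and every $n\ge1$ there are a finite solvable group $G$, a block $b$ of $\mathcal OG$ with defect pointed group $D_\lambda$ and fusion system $\mathcal F$, and $\mathcal F$-isomorphic subgroups $Q,Q'\le D$, such that there is exactly one local point $\delta$ of $Q$ with $Q_\delta\le D_\lambda$, exactly one local point $\gamma$ of $Q'$ with $Q'_\gamma\le D_\lambda$, and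
\[
m(Q'_\gamma,D_\lambda)=1,\qquad
m(Q_\delta,D_\lambda)=(p-1)^{2n}\ \text{ if $p$ is odd},\qquad
m(Q_\delta,D_\lambda)\ge 3^n\ \text{ if $p=2$}.
\]
In particular condition \textup{(a)} fails, the source algebras of $b$ are not uniform, and Conjecture~\textup{\ref{conj}} is false; for each $p$ the discrepancy of multiplicities is unbounded.
\end{theorem}

By Theorem~\ref{thm:BG} these source algebras also violate (b), and they have no unital $D\times D$-stable basis.

\begin{theorem}\label{thm:small}
\begin{itemize}
\item[(i)] If every $\mathcal F$-isomorphism between subgroups of $D$ extends to an element of $\operatorname{Aut}_{\mathcal F}(D)$, for example if $D$ is abelian, then the source algebras of $b$ are uniform.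
\item[(ii)] For every odd $p$ there is a block whose defect group $D$ is extraspecial of order $p^3$ and exponent $p$ and whose source algebras are not uniform.
\end{itemize}
Hence, for odd $p$, the smallest order of a defect group for which uniformity can fail is $p^3$.
\end{theorem}

The last sentence follows from (i) and (ii), since groups of order at most $p^2$ are abelian.

Section~\ref{sec:small} shows the idea in an example with $|D|=27$. Section~\ref{sec:conj} treats isofusions and proves Theorem~\ref{thm:small}(i). Sections~\ref{sec:modules}--\ref{sec:construction} set up the method: multiplicities in certain blocks are numbers of summands of a module, and suitable modules can be built. Theorem~\ref{thm:main} is proved in Section~\ref{sec:main}, and Theorem~\ref{thm:small}(ii) in Section~\ref{sec:extraspecial}.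

\section{The mechanism in an example}\label{sec:small}

Throughout, modules are finite-dimensional, and ``free'' stands for a free module, possibly zero. For a cyclic $p$-group $C$ and $1\le a\le|C|$ let $J_a$ be the indecomposable $kC$-module of dimension $a$ (one Jordan block). It is unique up to isomorphism, hence self-dual and invariant under twisting by $\operatorname{Aut}(C)$. For a homomorphism $\theta:H\to C$ and a $kC$-module $Y$, let $Y_\theta$ be the $kH$-module obtained by restriction along $\theta$. The symbol $\boxtimes$ denotes the outer tensor product, a module for a direct product of groups.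

Let $p=3$, let $C=\mathbb F_3$, and let
\[
R=\mathbb F_3^2,\quad L=R\rtimes SL_2(3),\quad u=\begin{pmatrix}1&1\\0&1\end{pmatrix},\quad D=R\rtimes\langle u\rangle,\quad
v=\begin{pmatrix}1\\0\end{pmatrix},\quad v'=\begin{pmatrix}0\\1\end{pmatrix}.
\]
Put $Q=\langle v\rangle=Z(D)$ and $Q'=\langle v'\rangle$. These two subgroups of $R$ are conjugate in $L$, but no automorphism of $D$ maps one to the other.

\smallskip\noindent\textbf{A lopsided module.}
The maps $\chi_{\pm1}:D\to C$, $\chi_{\pm1}(ru^s)=r_2\pm s$, are homomorphisms, since $u$ preserves the second coordinate $r_2$ of $r$. Together they map $D$ onto $C\times C$. Let $V_0=(J_2)_{\chi_1}\otimes(J_2)_{\chi_{-1}}$, the inflation of $J_2\boxtimes J_2$. Both homomorphisms vanish on $Q$, so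
\[
V_0|_Q\cong k\oplus k\oplus k\oplus k .
\]
Both homomorphisms identify $Q'$ with $C$ in the same way, so $V_0|_{Q'}\cong J_2\otimes J_2$. Let $g$ generate $C$ and let $e_1,e_2$ be a basis of $J_2$ with $ge_1=e_1$, $ge_2=e_2+e_1$. The vector $e_1\otimes e_2-e_2\otimes e_1$ is fixed, and on the symmetric tensors
\[
(g-1)^2(e_2\otimes e_2)=(g-1)(e_1\otimes e_2+e_2\otimes e_1+e_1\otimes e_1)=2\,e_1\otimes e_1\ne0 .
\]
As $2\neq 0$ in $k$, skew-symmetric and symmetric tensors are complementary, and
\[
V_0|_{Q'}\cong J_2\otimes J_2\cong k\oplus J_3,
\]
where $J_3$ is free. Thus $V_0|_Q$ has four indecomposable summands with vertex $Q$, but $V_0|_{Q'}$ has only one with vertex $Q'$.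

\smallskip\noindent\textbf{From the module to a block.}
Suppose that $L$ acts on a $p'$-group $N$ and that $W$ is a module for $G=N\rtimes L$ which is simple over $N$, such that $V_0$ is a direct summand of $W|_D$. We show in Section~\ref{sec:points} that $W$ determines a block with defect group $D$, and that the multiplicities of local points of $Q$ and $Q'$ are the numbers of summands just computed, namely $4$ and $1$. If $Q$ and $Q'$ are $\mathcal F$-isomorphic, then (a) fails.

The difficulty is that $V_0$ must come from an $L$-module $W$, and $W|_Q$ and $W|_{Q'}$ correspond under conjugation. So $W|_D$ must contain, besides $V_0$, other summands which restore the balance. Moreover, to be sure that $L$ induces fusion on $R$, we want $W|_R$ to have only one type of summand with vertex $R$.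

\smallskip\noindent\textbf{Where $W$ comes from.}
Let $Y=J_2\oplus J_3$. By the computation above, $Y\otimes Y\cong k\oplus\text{free}$ over $C$. We shall see that $Y$ is the restriction of a module for $E\rtimes C$, simple over $E$, where $E$ has order $5^3$. Let $W|_L$ be the module tensor induced from $Y_{\chi_1}$. Its tensor factors are indexed by $L/D$, that is, by the eight nonzero vectors $w\in\mathbb F_3^2$.

Restrict to $R$. The factor at $w$ is $Y$ restricted along $r\mapsto\det(w,r)$. The vectors $w$ and $-w$ give isomorphic factors, because $Y$ is invariant under $\operatorname{Aut}(C)$. So each of the four lines contributes an inflated copy of $Y\otimes Y=k\oplus\text{free}$. Hence $W|_R$ is $k$ plus permutation modules $k[R/T]$ with $T<R$.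

Restrict to $D$. The only vectors fixed by $D$ are $v$ and $-v$, and their factors turn out to be isomorphic to $Y_{\chi_1}$ and $Y_{\chi_{-1}}$. The homomorphisms $\chi_1$ and $\chi_{-1}$ agree on $R$ but not on $D$, so \emph{the pair which cancels on $R$ does not cancel on $D$}: it gives $Y_{\chi_1}\otimes Y_{\chi_{-1}}$, which contains $V_0$. The other six vectors are permuted in two $D$-orbits, and together contribute a factor of which $k$ is a summand. So $V_0$ is a summand of $W|_D$.

All the ingredients of the general proof are visible here. For other primes, and for large multiplicities with solvable $G$, we vary the groups.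

\section{Isofusions are conjugations}\label{sec:conj}

We write ${}^xg=xgx^{-1}$, and $c_x$ for the conjugation map $g\mapsto{}^xg$ or its restrictions.

\subsection{Standard facts}

Algebras are finitely generated as modules over $\mathcal O$ or $k$. A \emph{point} of an algebra $B$ is a $B^\times$-conjugacy class of primitive idempotents of $B$; so a point of $P$ on $\mathcal OG$ is a point of the algebra $(\mathcal OG)^P$. We use the following.

\begin{itemize}
\item[(I1)] Under a surjective homomorphism $B\to\bar B$, a primitive idempotent of $B$ maps to $0$ or to a primitive idempotent, idempotents lift, and the points of $B$ not mapped to $0$ correspond bijectively to the points of $\bar B$. If the kernel lies in the Jacobson radical, no point is mapped to $0$.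
\item[(I2)] If $i,j\in B$ are idempotents, $w\in iBj$, $w'\in jBi$, $ww'=i$ and $w'w=j$, then $i$ and $j$ are conjugate under $B^\times$.
\item[(I3)] The points of a finite-dimensional $k$-algebra correspond to its simple modules.
\end{itemize}

The homomorphism $\operatorname{Br}_P$ is the composite of the surjections $(\mathcal OG)^P\to(kG)^P\to kC_G(P)$, the first of which has kernel in the radical. We also write $\operatorname{Br}_P$ for the second map. By (I1), the local points of $P$ on $\mathcal OG$ correspond to the points of $kC_G(P)$.

A \emph{$b$-Brauer pair} is a pair $(P,f)$ with $P$ a $p$-subgroup of $G$ and $f$ a block of $kC_G(P)$ with $\operatorname{Br}_P(b)f\ne0$. Since $\operatorname{Br}_D(\lambda)$ is a point of $kC_G(D)$, there is a unique block $e_D$ of $kC_G(D)$ with $\operatorname{Br}_D(\lambda)e_D\ne0$, and $(D,e_D)$ is a maximal $b$-Brauer pair. For each $P\le D$ there is a unique $b$-Brauer pair $(P,e_P)\le(D,e_D)$. The morphisms $P\to P'$ in $\mathcal F$ are the maps $c_x$ with $x\in G$ and ${}^x(P,e_P)\le(P',e_{P'})$. In particular every $\mathcal F$-isomorphism is a conjugation map $c_x:Q\to{}^xQ$.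

\subsection{Condition (a) as a statement about conjugation}

\begin{lemma}\label{lem:isofusion}
Let $Q$ be a $p$-subgroup of $G$, $x\in G$ and $P={}^xQ$. For points $\delta$ of $Q$ and $\gamma$ of $P$ on $\mathcal OG$, the map $c_x:Q\to P$ is an isofusion $Q_\delta\to P_\gamma$ if and only if $\gamma={}^x\delta$.
\end{lemma}

\begin{proof}
If $\gamma={}^x\delta$, let $j\in\delta$, $i={}^xj$, $a=xj=ix$ and $a'=jx^{-1}=x^{-1}i$. Then $aa'=i$ and $a'a=j$. As $j$ commutes with each $z\in Q$, we get $c_x(z)a=xzj=xjz=az$.

Conversely, let $a,a',i,j$ be as in the definition of an isofusion for $\phi=c_x$. The rule for $a$ gives one for $a'$: since $i$ commutes with $P$ and $j$ with $Q$,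
\[
a'\phi(z)=a'i\phi(z)=a'\phi(z)i=a'\phi(z)aa'=a'a\,za'=jza'=za'\qquad(z\in Q).
\]
Put $w=x^{-1}a$, $w'=a'x$ and $i'=x^{-1}ix\in(\mathcal OG)^Q$. Then $w\in i'(\mathcal OG)j$ and $w'\in j(\mathcal OG)i'$. Moreover $zw=x^{-1}\phi(z)a=x^{-1}az=wz$ and $w'z=a'\phi(z)x=za'x=zw'$ for $z\in Q$, so $w,w'\in(\mathcal OG)^Q$. Finally $w'w=a'a=j$ and $ww'=x^{-1}aa'x=i'$. By (I2), $i'$ is conjugate to $j$ in $(\mathcal OG)^Q$, so $x^{-1}ix\in\delta$, that is, $\gamma={}^x\delta$.
\end{proof}

\begin{corollary}\label{cor:reform}
Condition \textup{(a)} holds if and only if, for every $\mathcal F$-isomorphism $c_x:Q\to P$ and every local point $\delta$ of $Q$ on $\mathcal OG$,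
\[
m(P_{{}^x\delta},D_\lambda)=m(Q_\delta,D_\lambda).
\]
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:isofusion} the correspondence in (a) can only be $\delta\mapsto{}^x\delta$, and this map is a bijection from all local points of $Q$ to all local points of $P$ on $\mathcal OG$. So (a) says that $Q_\delta\le D_\lambda$ if and only if $P_{{}^x\delta}\le D_\lambda$, and that then the multiplicities agree. As a multiplicity is positive exactly in the case of containment, this is the displayed condition.
\end{proof}

Define
\begin{equation}\label{eq:np}
n_P=\sum_\gamma m(P_\gamma,D_\lambda)\qquad(P\le D),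
\end{equation}
the sum running over the local points $\gamma$ of $P$ on $\mathcal OG$. By (I1), for $j\in\lambda$, $n_P$ is the number of idempotents in a primitive decomposition of $\operatorname{Br}_P(j)$ in $kC_G(P)$, and the local points $\gamma$ with $P_\gamma\le D_\lambda$ correspond to the points of $kC_G(P)$ occurring in this decomposition. Summing over $\delta$ in Corollary~\ref{cor:reform} gives:

\begin{corollary}\label{cor:count}
If \textup{(a)} holds, then $n_Q=n_{Q'}$ for all $\mathcal F$-isomorphic $Q,Q'\le D$.
\end{corollary}

\subsection{Proof of Theorem~\ref{thm:small}(i)}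

Let $\phi:Q\to P$ be an $\mathcal F$-isomorphism. By hypothesis $\phi=c_x|_Q$ with $x\in G$ and ${}^x(D,e_D)=(D,e_D)$. Since $(D,e_D)$ is maximal, the block $e_D$ of $kC_G(D)$ has the central defect group $Z(D)$, so $kC_G(D)e_D$ has a unique simple module. By (I3), $\lambda$ is the only local point of $D$ with $\operatorname{Br}_D(\lambda)e_D\ne0$, and hence ${}^x\lambda=\lambda$. Let $j\in\lambda$. Conjugation by $x$ carries a primitive decomposition of $j$ in $(\mathcal OG)^Q$ to one of ${}^xj\in\lambda$ in $(\mathcal OG)^P$. So $m(P_{{}^x\delta},D_\lambda)=m(Q_\delta,D_\lambda)$ for every $\delta$, and (a) holds by Corollary~\ref{cor:reform}.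

Now let $D$ be abelian. The fusion system $\mathcal F$ is saturated and every subgroup of $D$ is fully normalized, so every $\mathcal F$-isomorphism with domain $Q$ extends to a subgroup of $D$ containing $C_D(Q)=D$, that is, to an element of $\operatorname{Aut}_{\mathcal F}(D)$. \qed

\smallskip
So a counterexample needs an $\mathcal F$-isomorphism which does not extend to $D$.

\section{Modules for \texorpdfstring{$p$}{p}-groups}\label{sec:modules}

\subsection{Vertices and nearly trivial modules}

Let $P$ be a $p$-group. Recall that a $kP$-module is relatively $T$-projective, for $T\le P$, if it is a summand of a module induced from $T$, and that a vertex of an indecomposable module is a minimal such $T$, unique up to conjugation. Green's indecomposability theorem says, in our situation, that induction from $T$ to $P$ preserves indecomposability. So an indecomposable $kP$-module with vertex $T$ is induced from $T$, and its dimension is divisible by $|P:T|$.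

We call a $kP$-module \emph{nearly trivial} if it is isomorphic to $k\oplus\bigoplus_\nu k[P/T_\nu]$ with all $T_\nu$ \emph{proper} subgroups of $P$. If $P\ne1$, then $k\oplus\text{free}$ is nearly trivial.

\begin{lemma}\label{lem:modules}
Let $P,P'$ be $p$-groups.
\begin{itemize}
\item[(i)] An indecomposable $kP$-module of dimension prime to $p$ has vertex $P$.
\item[(ii)] $k[P/T]$ is indecomposable with vertex $T$. So a nearly trivial $kP$-module has, in any decomposition, exactly one indecomposable summand with vertex $P$, and it is $k$.
\item[(iii)] Tensor products and outer tensor products of nearly trivial modules, and inflations of nearly trivial modules along surjective homomorphisms of $p$-groups, are nearly trivial.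
\item[(iv)] Let $P\ne1$ and let $U$ be a direct summand of a $kP$-module $k\oplus\text{free}$. If $p\nmid\dim U$, then $U\cong k\oplus\text{free}$.
\item[(v)] If $A$ is an indecomposable $kP$-module and $B$ an indecomposable $kP'$-module, then $A\boxtimes B$ is indecomposable.
\item[(vi)] If $A$ and $B$ are indecomposable $kP$-modules and $k$ is a direct summand of $A\otimes B$, then $B\cong A^*$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) follows from the divisibility just stated. In (ii), indecomposability is Green's theorem applied to the trivial $kT$-module. A vertex can be chosen inside $T$, and its index divides $\dim k[P/T]=|P:T|$, so it is $T$. The rest is the Krull--Schmidt theorem.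

(iii) Point stabilizers in $P/A\times P/B$ are of the form ${}^xA\cap{}^yB$, and are proper if $A$ or $B$ is. For outer products use $k[P/T]\boxtimes k[P'/T']=k[(P\times P')/(T\times T')]$. Inflations of transitive permutation modules are transitive permutation modules, with proper stabilizers if these were proper.

(iv) By Krull--Schmidt $U$ is free or $k\oplus\text{free}$; free modules have dimension divisible by $p$.

(v) The endomorphism algebra is $\operatorname{End}_{kP}(A)\otimes\operatorname{End}_{kP'}(B)$. Both factors are local with residue field $k$, since $k$ is algebraically closed, so their tensor product is local.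

(vi) Identify $A\otimes B$ with $\operatorname{Hom}_k(A^*,B)$. There are $f\in\operatorname{Hom}_{kP}(A^*,B)$ and a $P$-invariant linear form on $\operatorname{Hom}_k(A^*,B)$ which is nonzero at $f$. By the trace pairing the form is $f'\mapsto\operatorname{tr}(hf')$ with $h\in\operatorname{Hom}_{kP}(B,A^*)$. As $\operatorname{tr}(hf)\ne0$, the element $hf$ of the local algebra $\operatorname{End}_{kP}(A^*)$ is not nilpotent, hence it is invertible. So $f$ is a split monomorphism into the indecomposable module $B$, and $A^*\cong B$.
\end{proof}

\subsection{Tensor induction}\label{subsec:ten}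

Let $H\le L$ be finite groups and $M$ a $kH$-module. Choose representatives $t_x$ of the cosets $x\in L/H$ and write $l\,t_x=t_{lx}h_x(l)$ with $h_x(l)\in H$, for $l\in L$. The \emph{tensor induced} module $\operatorname{Ten}_H^L(M)$ is $M^{\otimes L/H}$, where $l$ sends $\bigotimes_xm_x$ to the tensor whose entry at position $lx$ is $h_x(l)m_x$. Let ${}^tM$ be the module for ${}^tH$ on which $h$ acts as $t^{-1}ht$ does on $M$. We use:

\begin{itemize}
\item[(T1)] (Mackey formula) For $K\le L$, $\operatorname{Ten}_H^L(M)|_K\cong\bigotimes_{t\in K\backslash L/H}\operatorname{Ten}^K_{K\cap{}^tH}({}^tM)$, where ${}^tM$ is restricted to $K\cap{}^tH$. The factors correspond to the $K$-orbits on $L/H$.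
\item[(T2)] $\operatorname{Ten}(M_1)\otimes\operatorname{Ten}(M_2)\cong\operatorname{Ten}(M_1\otimes M_2)$.
\item[(T3)] If $M$ is a permutation module with a fixed basis element, then so is $\operatorname{Ten}(M)$, because pure tensors of basis elements are permuted. In particular $k$ is a direct summand of $\operatorname{Ten}(M)$.
\end{itemize}

For $\eta:H\to C$ and $t\in L$ let $\eta^t:{}^tH\to C$, $\eta^t(h)=\eta(t^{-1}ht)$. Then ${}^t(Y_\eta)=Y_{\eta^t}$.

\section{From a module to local points}\label{sec:points}

We now describe the blocks in which multiplicities can be read off from a module.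

\begin{setup}\label{setup}
$G=N\rtimes L$ with $N$ a $p'$-group; $R\trianglelefteq L$ is a $p$-subgroup with $C_L(R)\le R$; $D\ge R$ is a Sylow $p$-subgroup of $L$; $W$ is a $kG$-module with $W|_N$ simple; and $V_0$ is an indecomposable direct summand of $W|_D$ with vertex $D$.
\end{setup}

Let $S=\operatorname{End}_k(W)$, let $\rho:kG\to S$ be the representation, and let $e\in Z(kN)$ be the primitive central idempotent with $eW=W$. Since $kN$ is semisimple and $k$ is algebraically closed, $\rho$ restricts to an isomorphism $kNe\cong S$. As $W$ is a $kG$-module, $e$ is $L$-stable. It lifts uniquely to an idempotent $b$ of the commutative algebra $Z(\mathcal ON)$; by uniqueness $b$ is $L$-stable, hence central in $\mathcal OG$.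

\begin{proposition}\label{prop:A}
Assume Setup~\textup{\ref{setup}}.
\begin{itemize}
\item[(i)] $b$ is a block of $\mathcal OG$ with defect group $D$. There is a local point $\lambda$ of $D$ on $\mathcal OGb$ such that $D_\lambda$ is a defect pointed group and, for every $P\le D$ for which $C_L(P)$ is a $p$-group: $n_P$ is the number of indecomposable summands with vertex $P$ in a decomposition of $V_0|_P$, and the number of local points $\gamma$ of $P$ with $P_\gamma\le D_\lambda$ is the number of isomorphism types of these summands.
\item[(ii)] Let $\mathcal F$ be the fusion system on $D$ determined by this $D_\lambda$. Suppose that, up to isomorphism, $W|_R$ has exactly one indecomposable summand with vertex $R$. Then $c_x\in\operatorname{Aut}_{\mathcal F}(R)$ for every $x\in L$. So for $Q\le R$ and $x\in L$, $c_x:Q\to{}^xQ$ is an $\mathcal F$-isomorphism.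
\end{itemize}
\end{proposition}

The idea is as follows. As an algebra, $kGe$ is a matrix algebra over $kL$, so $N$ and $W$ do not affect its module category. They affect how $D$ sits inside, through its action on $S$, and this is what the source idempotent records. Local points of $P$ are points of the Brauer quotient of $kGe$ at $P$. When $C_L(P)$ is a $p$-group, this quotient agrees, up to a nilpotent ideal, with the Brauer quotient of $S=\operatorname{End}_k(W)$ at $P$, whose points are the types of summands of $W|_P$ with vertex $P$. If $N=1$ and $W=k$, then $V_0=k$ and $n_P=1$ for all $P$ as in (i).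

\begin{proof}
\emph{Step 1: $kGe\cong S\otimes kL$.} Write $\bar x$ for the image of $x\in G$ in $G/N=L$. The algebra homomorphism $kG\to S\otimes kL$, $x\mapsto\rho(x)\otimes\bar x$, sends $e$ to $1$, so it restricts to a homomorphism
\[
\Theta:kGe\to S\otimes kL,\qquad xe\mapsto\rho(x)\otimes\bar x .
\]
It maps $kGe=\bigoplus_{l\in L}kNe\,l$ bijectively onto $\bigoplus_{l}S\rho(l)\otimes l$, so it is an isomorphism. Let a subgroup $P\le L$ act by conjugation on both tensor factors, on $S$ through $\rho$; then $\Theta$ is $P$-equivariant. If $\varepsilon:kL\to k$ is the augmentation, then $\rho=(\mathrm{id}\otimes\varepsilon)\circ\Theta$ on $kGe$.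

\emph{Step 2: $b$ is a block.} By Step 1, $Z(kGe)\cong Z(kL)$. It suffices that $(kL)^R\supseteq Z(kL)$ is local, for then $e$ is primitive in $Z(kG)$ and so $b$ is primitive in $Z(\mathcal OG)$. The kernel of $\operatorname{Br}_R$ on $(kL)^R$ is spanned by the sums of nontrivial $R$-conjugation orbits on $L$. As $R\trianglelefteq L$, each orbit lies in one coset $xR$, so its sum maps to $|\text{orbit}|\cdot xR=0$ in $k[L/R]$. The kernel of $kL\to k[L/R]$ is nilpotent because $R$ is a normal $p$-subgroup. So $\ker\operatorname{Br}_R$ is nilpotent. The image of $\operatorname{Br}_R$ is $kC_L(R)=kZ(R)$ (here $C_L(R)\le R$ is used), which is local. Hence $(kL)^R$ is local.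

\emph{Step 3: Brauer quotients.} For a $k$-algebra $B$ with an action of a $p$-group $P$, put
\[
B(P)=B^P\Big/\sum_{T<P}\operatorname{Tr}_T^P(B^T),
\]
where $\operatorname{Tr}_T^P$ is the relative trace. For $B=kG$ the quotient map is $\operatorname{Br}_P$ onto $kC_G(P)$. Hence for the direct factor $kGe$ it is $\operatorname{Br}_P$ onto $(kGe)(P)=kC_G(P)\operatorname{Br}_P(e)$, a direct factor of $kC_G(P)$.

Let $P\le L$ be a $p$-subgroup. Both $(S\otimes kL)^P$ and the trace ideals decompose along the $P$-conjugation orbits $X$ on $L$. If $X$ is nontrivial, $x_0\in X$ and $T=C_P(x_0)<P$, then a $P$-fixed element $\sum_{x\in X}s_x\otimes x$ has $s_{x_0}\in S^T$ and equals $\operatorname{Tr}_T^P(s_{x_0}\otimes x_0)$, so it vanishes in the quotient. The trivial orbits are the elements of $C_L(P)$, each contributing $S^P$ modulo traces. Thus, as algebras,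
\[
(kGe)(P)\cong(S\otimes kC_L(P))(P)=S(P)\otimes kC_L(P),
\]
and the homomorphism $\rho_P:(kGe)(P)\to S(P)$ induced by $\rho$ becomes $\mathrm{id}\otimes\varepsilon$. The augmentation ideal of the group algebra over $k$ of a $p$-group is nilpotent, so:
\begin{equation}\label{eq:rhoP}
\parbox{0.82\textwidth}{\emph{If $C_L(P)$ is a $p$-group, then $\rho_P$ is surjective with nilpotent kernel; so it preserves points and numbers of idempotents in primitive decompositions.}}
\end{equation}
This is where the assumption on $C_L(P)$ enters: otherwise $\rho_P$ may annihilate idempotents.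

\emph{Step 4: points of $S(P)$.} We have $S^P=\operatorname{End}_{kP}(W)$, whose primitive idempotents are the projections $\pi_U$ onto indecomposable summands $U$ of $W|_P$; two of them are conjugate if and only if the summands are isomorphic. By Rosenberg's lemma (a primitive idempotent in a sum of ideals lies in one of them), $\pi_U$ maps to $0$ in $S(P)$ if and only if $\pi_U\in\operatorname{Tr}_T^P(S^T)$ for some $T<P$. By Higman's criterion this means that $U$ is relatively $T$-projective for some $T<P$, that is, that $U$ does not have vertex $P$. So by (I1):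
\begin{equation}\label{eq:SP}
\parbox{0.82\textwidth}{\emph{The points of $S(P)$ correspond to the isomorphism types of indecomposable summands of $W|_P$ with vertex $P$. The image in $S(P)$ of an idempotent $\pi\in S^P$ is a sum of as many orthogonal primitive idempotents as the $kP$-module $\pi W$ has summands with vertex $P$ in a decomposition into indecomposables.}}
\end{equation}

\emph{Step 5: the source idempotent.} Let $\pi\in S^D$ be the projection onto $V_0$, and let $s\in(kNe)^D$ be the idempotent with $\rho(s)=\pi$. By \eqref{eq:SP}, $\pi$ has nonzero image in $S(D)$, since $V_0$ has vertex $D$. This image is $\rho_D(\operatorname{Br}_D(s))$. Hence $\operatorname{Br}_D(s)\ne0$ and, as $s=se$, also $\operatorname{Br}_D(e)\ne0$. As $D$ is a Sylow $p$-subgroup of $G$ and defect groups of $b$ are the maximal $p$-subgroups $P$ with $\operatorname{Br}_P(b)\ne0$, $D$ is a defect group of $b$.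

Decompose $s$ in $(kGe)^D$. Some primitive idempotent $i\in(kGe)^D$ with $is=si=i$ has $\operatorname{Br}_D(i)\ne0$. Let $\lambda$ be the point of $D$ on $\mathcal OGb$ which lifts the point of $i$. It is local, and as $D$ is Sylow, $D_\lambda$ is a maximal local pointed group on $\mathcal OGb$, that is, a defect pointed group.

We claim $\rho(i)=\pi$. As $C_L(D)\le C_L(R)\le R$ is a $p$-group, \eqref{eq:rhoP} applies to $D$ and gives $\rho_D(\operatorname{Br}_D(i))\ne0$, so $\rho(i)\ne0$. But $\rho(i)$ is an idempotent of $\pi S^D\pi\cong\operatorname{End}_{kD}(V_0)$, which is local. This proves the claim.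

Let $P\le D$ be such that $C_L(P)$ is a $p$-group. By the claim, $\rho_P(\operatorname{Br}_P(i))$ is the image of $\pi$ in $S(P)$. So by \eqref{eq:rhoP} and \eqref{eq:SP} the number of idempotents in a primitive decomposition of $\operatorname{Br}_P(i)$ is the number of summands of $V_0|_P$ with vertex $P$, and the number of points occurring is the number of isomorphism types. By the remarks after \eqref{eq:np} this is (i).

\emph{Step 6: fusion on $R$.} Since $C_L(R)$ is a $p$-group, \eqref{eq:rhoP} and \eqref{eq:SP} apply with $P=R$, and the hypothesis of (ii) says that $kC_G(R)\operatorname{Br}_R(e)$ has exactly one simple module. So $e_R:=\operatorname{Br}_R(e)$ is a single block of $kC_G(R)$, and $(R,e_R)$ is the only $b$-Brauer pair with first entry $R$. Hence $(R,e_R)\le(D,e_D)$. For $x\in L$ we have ${}^x(R,e_R)=(R,e_R)$, because $x$ normalizes $R$ and $e$ is $L$-stable. So $c_x\in\operatorname{Aut}_{\mathcal F}(R)$, and restrictions of $\mathcal F$-isomorphisms are $\mathcal F$-isomorphisms onto their images.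
\end{proof}

\begin{corollary}[Criterion]\label{cor:criterion}
Assume Setup~\textup{\ref{setup}}, let $\lambda$ and $\mathcal F$ be as in Proposition~\textup{\ref{prop:A}}, and let $W|_R$ be nearly trivial. Let $Q,Q'\le R$ be conjugate in $L$, with $C_L(Q)$ a $p$-group. Suppose that $Q$ acts trivially on $V_0$ and that $V_0|_{Q'}$ is nearly trivial. Then $Q$ and $Q'$ are $\mathcal F$-isomorphic, there is exactly one local point $\delta$ of $Q$ with $Q_\delta\le D_\lambda$ and exactly one local point $\gamma$ of $Q'$ with $Q'_\gamma\le D_\lambda$, and
\[
m(Q_\delta,D_\lambda)=\dim V_0,\qquad m(Q'_\gamma,D_\lambda)=1 .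
\]
If $\dim V_0\ge2$, the source algebras of $b$ are not uniform.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:modules}(ii), $W|_R$ has only one summand with vertex $R$, so Proposition~\ref{prop:A}(ii) gives the $\mathcal F$-isomorphism. Also $C_L(Q')$, a conjugate of $C_L(Q)$, is a $p$-group. Now $V_0|_Q$ is a sum of $\dim V_0$ copies of $k$, each with vertex $Q$, while $V_0|_{Q'}$ has exactly one summand with vertex $Q'$. Proposition~\ref{prop:A}(i) gives the points and multiplicities, and Corollary~\ref{cor:count} the last statement.
\end{proof}

\section{Building the module \texorpdfstring{$W$}{W}}\label{sec:construction}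

We need $kL$-modules which extend to modules for some $N\rtimes L$, simple over a $p'$-group $N$, which are nearly trivial on $R$ but not on $D$. The building block is a module $Y$ for a cyclic group $C$ whose tensor square is $k\oplus\text{free}$, but which is itself not $k\oplus\text{free}$.

Let $c=p$ if $p$ is odd and $c=4$ if $p=2$, and let $C$ be cyclic of order $c$. Let $q$ be an odd prime with $q\equiv-1\pmod c$, which exists by Dirichlet's theorem; for $p=2$ take $q=3$. Then $q\ne p$.

\begin{lemma}\label{lem:Y}
There are a $q$-group $E$ with an action of $C$ and a $k[E\rtimes C]$-module $Y$, simple over $E$, with $\dim Y=q$, such that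
\[
Y|_C\cong J\oplus\text{free}\quad\text{with }J=J_{c-1}\text{ faithful for }C,
\qquad Y|_C\otimes Y|_C\cong k\oplus\text{free}.
\]
Consequently $Y^{\otimes r}|_C\cong k\oplus\text{free}$ for even $r\ge2$, and $Y^{\otimes r}|_C\cong J\oplus\text{free}$ for odd $r\ge1$.
\end{lemma}

\begin{proof}
\emph{The group.} Let $E=\mathbb F_q^2\times\mathbb F_q$ with $(x,s)(y,t)=(x+y,\,s+t+\tfrac12\omega(x,y))$, where $\omega=\det$. Its center is $\{(0,s)\}$, since $(x,0)$ and $(y,0)$ have commutator $(0,\omega(x,y))$. The group $SL_2(q)$ acts by $(x,s)\mapsto(gx,s)$. The norm-one elements of $\mathbb F_{q^2}^\times$ form a cyclic group of order $q+1$, acting on $\mathbb F_{q^2}\cong\mathbb F_q^2$ by multiplication, with determinant equal to the norm, that is, $1$. As $c$ divides $q+1$, we may take $C\le SL_2(q)$ to be its subgroup of order $c$. Nonidentity elements of $C$ fix no nonzero vector.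

\emph{The module.} Fix a nontrivial character $\zeta:Z(E)\to k^\times$. The corresponding quotient of the semisimple algebra $kE$ has as basis the images $u_x$ of the elements $(x,0)$, so it has dimension $q^2$. Conjugation by $(y,0)$ multiplies $u_x$ by $\zeta(\omega(y,x))$. As $\omega$ is nondegenerate, the center is $ku_0=k$, and the quotient is a matrix algebra of degree $q$. So there is a unique simple $kE$-module $Y$ on which $Z(E)$ acts by $\zeta$; it has dimension $q$, and the $u_x$ form a basis of $\operatorname{End}_k(Y)$. Since $C$ centralizes $Z(E)$, twisting $Y$ by $C$ gives isomorphic modules. Let $T\in GL(Y)$ implement the action of a generator of $C$ on $E$. Then $T^c$ commutes with $E$, so it is a scalar, and we may rescale $T$ so that $T^c=1$. Thus $Y$ extends to $E\rtimes C$.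

\emph{The tensor square.} $C$ permutes the basis $(u_x)$, fixing $u_0$ and acting freely on the others. As Jordan blocks are self-dual, over $C$
\[
Y\otimes Y\cong\operatorname{End}_k(Y)\cong k\oplus(kC)^{(q^2-1)/c}.
\]

\emph{The summand $J$, $p$ odd.} Let $J_a$ with $a<p$ be a summand of $Y|_C$. The composite of $k\to\operatorname{End}_k(J_a)$, $1\mapsto\mathrm{id}$, with the trace $\operatorname{End}_k(J_a)\to k$ is multiplication by $a\ne0$. So $k$ is a summand of $\operatorname{End}_k(J_a)$. Two nonfree blocks would therefore give a summand $k\oplus k$ of $\operatorname{End}_k(Y)$, so by Krull--Schmidt there is at most one. Since $\dim Y=q\equiv-1\pmod p$, there is exactly one and $a=p-1\ge2$. It is nontrivial, hence faithful, as $|C|=p$.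

\emph{The summand $J$, $p=2$.} Here $\dim Y=3$. Let $g$ generate $C$. If all blocks of $Y|_C$ had size at most $2$, then $g^2-1=(g-1)^2$ would vanish on $Y$, and $g^2$ would act trivially on $\operatorname{End}_k(Y)$, which has a free summand: a contradiction. So $Y|_C=J_3$, and $g^2$ acts nontrivially on it, whence $J_3$ is faithful.

The last statement follows, since a tensor product with a free module is free.
\end{proof}

Faithfulness of $J$ is what will make $V_0$ nontrivial. This is the reason for $c=4$ when $p=2$: with $c=2$ we would have $J=J_1=k$.

\begin{proposition}\label{prop:construction}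
Let $L$ be a finite group, and let $\eta_\alpha:H_\alpha\to C$ be finitely many homomorphisms from subgroups $H_\alpha\le L$. There are a $q$-group $N$ with an action of $L$ and a $k[N\rtimes L]$-module $W$ such that $W|_N$ is simple and $W|_L\cong\bigotimes_\alpha\operatorname{Ten}_{H_\alpha}^L(Y_{\eta_\alpha})$.
\end{proposition}

\begin{proof}
Put $X_\alpha=L/H_\alpha$. With the notation of Section~\ref{subsec:ten}, $l\,t_x=t_{lx}h_x(l)$ implies $h_x(l'l)=h_{lx}(l')h_x(l)$. So sending $l$ to the permutation $x\mapsto lx$ of $X_\alpha$ together with the elements $\eta_\alpha(h_x(l))$ defines a homomorphism $L\to C\wr\operatorname{Sym}(X_\alpha)$. The group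
\[
E^{X_\alpha}\rtimes(C\wr\operatorname{Sym}(X_\alpha))=(E\rtimes C)\wr\operatorname{Sym}(X_\alpha)
\]
acts on $Y^{\otimes X_\alpha}$. So $L$ acts on $N=\prod_\alpha E^{X_\alpha}$, and $W=\bigotimes_\alpha Y^{\otimes X_\alpha}$ is a $k[N\rtimes L]$-module. Over $N$ it is an outer tensor product of simple modules, hence simple, and its restriction to $L$ is as stated by the definition of tensor induction.
\end{proof}

\section{Arbitrary primes: proof of Theorem~\ref{thm:main}}\label{sec:main}

We arrange that two homomorphisms $\psi,\psi':D\to C$ agree on $R$ but have different kernels, and tensor induce both.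

\begin{setup}\label{setupK}
$R\trianglelefteq L$ is a $p$-subgroup with $C_L(R)\le R$, and $D\ge R$ is a Sylow $p$-subgroup of $L$ with $|D:R|=p$ and $N_L(D)=D$. The homomorphisms $\psi,\psi':D\to C$ satisfy: $\psi|_R=\psi'|_R$ is surjective onto $C$, and $\ker\psi\ne\ker\psi'$. The subgroups $Q,Q'\le R$ are nontrivial and conjugate in $L$; $C_L(Q)$ is a $p$-group, $Q\le\ker\psi$, and $\psi|_{Q'}$ is injective.
\end{setup}

\begin{proposition}\label{prop:K}
In Setup~\textup{\ref{setupK}}, let $N$ and $W$ be as in Proposition~\textup{\ref{prop:construction}} for the two pairs $(D,\psi)$ and $(D,\psi')$, and let $G_1=N\rtimes L$. Then $W|_R$ is nearly trivial, $V:=Y_\psi\otimes Y_{\psi'}$ is a direct summand of $W|_D$, and $V$ has an indecomposable summand $V_0$ with $p\nmid\dim V_0$. For every such $V_0$, the data $G_1,W,V_0$ (with $N,L,R,D$) satisfy Setup~\textup{\ref{setup}}, $\dim V_0\ge2$, $Q$ acts trivially on $V_0$, and $V_0|_{Q'}\cong k\oplus\text{free}$.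
\end{proposition}

\begin{proof}
\emph{On $R$ the two homomorphisms cancel.} As $R\trianglelefteq L$ and $R\le D$, $R$ acts trivially on $L/D$. For $t\in L$ put $\theta_t=\psi^t|_R=\psi'^t|_R$, which is surjective onto $C$. By (T1),
\[
W|_R\cong\bigotimes_{tD\in L/D}(Y_{\theta_t}\otimes Y_{\theta_t}).
\]
Each factor is the inflation along $\theta_t$ of $Y\otimes Y\cong k\oplus\text{free}$, so $W|_R$ is nearly trivial by Lemma~\ref{lem:modules}(iii).

\emph{On $D$ one pair does not cancel.} A coset $tD$ is fixed by $D$ if and only if $t\in N_L(D)=D$. For $t\notin D$ we have $R\le D\cap{}^tD<D$, so $D\cap{}^tD=R$ because $|D:R|=p$. By (T1) and (T2),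
\[
W|_D\cong V\otimes\bigotimes_t\operatorname{Ten}_R^D(Y_{\theta_t}\otimes Y_{\theta_t}),
\]
over representatives of the nontrivial $D$-orbits on $L/D$. Each $Y_{\theta_t}\otimes Y_{\theta_t}$ is a permutation module with a fixed basis element, so by (T3) $k$ is a summand of each of the tensor induced factors. Hence $V$ is a summand of $W|_D$. Since $\dim V=q^2$ is prime to $p$, there is a $V_0$ as stated, and every such $V_0$ has vertex $D$ by Lemma~\ref{lem:modules}(i). So Setup~\ref{setup} holds.

\emph{$\dim V_0\ge2$.} Otherwise $V_0\cong k$, as $D$ is a $p$-group. Now $V$ is a direct sum of modules $A\otimes B$ with $A\in\{J_\psi,(kC)_\psi\}$ and $B\in\{J_{\psi'},(kC)_{\psi'}\}$, where $A$ and $B$ are indecomposable because $\psi$ and $\psi'$ are surjective. By Krull--Schmidt $k$ is a summand of some $A\otimes B$, and $B\cong A^*$ by Lemma~\ref{lem:modules}(vi). But $J$ and $kC$ are faithful for $C$, so the kernel of $D$ on $A^*$ is $\ker\psi$ and the kernel on $B$ is $\ker\psi'\ne\ker\psi$, a contradiction.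

\emph{Restriction to $Q$ and $Q'$.} Since $Q\le R\cap\ker\psi$, also $Q\le\ker\psi'$, so $Q$ acts trivially on $V$. On $Q'\le R$ the homomorphisms $\psi$ and $\psi'$ agree and are injective, so $V|_{Q'}\cong(Y\otimes Y)|_{\psi(Q')}\cong k\oplus\text{free}$, where $\psi(Q')\ne1$. Lemma~\ref{lem:modules}(iv) gives $V_0|_{Q'}\cong k\oplus\text{free}$.
\end{proof}

If $\psi$ and $\psi'$ were equal, $V$ would be nearly trivial, with $k$ as its only summand of dimension prime to $p$, and nothing would be gained.

\subsection{Powers}\label{subsec:powers}

Keep the situation of Proposition~\ref{prop:K} and let $n\ge1$. Consider $G=G_1^n=N^n\rtimes L^n$, with $R^n$, $D^n$, $W^{\boxtimes n}$ and $V_0^{\boxtimes n}$. Then $W^{\boxtimes n}|_{N^n}$ is simple, $C_{L^n}(R^n)=C_L(R)^n\le R^n$, and $V_0^{\boxtimes n}$ is an indecomposable summand of $W^{\boxtimes n}|_{D^n}$ by Lemma~\ref{lem:modules}(v), of dimension prime to $p$, hence with vertex $D^n$. So Setup~\ref{setup} holds. By Lemma~\ref{lem:modules}(iii), $W^{\boxtimes n}|_{R^n}$ and $V_0^{\boxtimes n}|_{Q'^n}$ are nearly trivial. Moreover $Q^n$ and $Q'^n$ are $L^n$-conjugate subgroups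 of $R^n$, $C_{L^n}(Q^n)=C_L(Q)^n$ is a $p$-group, and $Q^n$ acts trivially on $V_0^{\boxtimes n}$. Corollary~\ref{cor:criterion} therefore gives a block of $\mathcal OG$, with $\mathcal F$-isomorphic subgroups $Q^n$ and $Q'^n$ of its defect group $D^n$, each having exactly one local point in the source algebra, of multiplicities
\[
(\dim V_0)^n\ge2^n\quad\text{and}\quad1 .
\]
If $L$ is solvable, so is $G$, since $N$ is nilpotent. To prove Theorem~\ref{thm:main} it remains to realize Setup~\ref{setupK} with $L$ solvable and $\dim V_0=(p-1)^2$ for odd $p$, respectively $\dim V_0\ge3$ for $p=2$.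

\subsection{Odd primes}

Let $C=\mathbb F_p$ and $R=\mathbb F_p^p$. Let $u$ be the cyclic shift of coordinates, $M$ the group of diagonal matrices with entries $\pm1$ and determinant $1$, and
\[
K=M\rtimes\langle u\rangle,\qquad L=R\rtimes K,\qquad D=R\rtimes\langle u\rangle .
\]
We verify Setup~\ref{setupK}.
\begin{itemize}
\item $L$ is solvable; $D$ is a Sylow $p$-subgroup, since $M$ is a $2$-group; $|D:R|=p$; and $C_L(R)=R$, since $R$ is abelian and $K$ acts faithfully on it.
\item $N_L(D)=R\,N_K(\langle u\rangle)$ and $N_K(\langle u\rangle)=N_M(\langle u\rangle)\langle u\rangle$. For $\tau\in N_M(\langle u\rangle)$ the commutator of $\tau$ and $u$ lies in $M\cap\langle u\rangle=1$, so $\tau$ commutes with $u$ and is a scalar $\pm1$. As $p$ is odd and $\det\tau=1$, we get $\tau=1$. Hence $N_L(D)=D$.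
\item Let $\sigma(r)=\sum_ir_i$, $\psi(ru^s)=\sigma(r)$ and $\psi'(ru^s)=\sigma(r)+s$. As $\sigma$ is invariant under $u$, these are homomorphisms. Both restrict to the surjection $\sigma$ on $R$, and $u\in\ker\psi\setminus\ker\psi'$.
\item Let $v=(1,\dots,1)$ and $Q=\langle v\rangle$. Then $\sigma(v)=p=0$, so $Q\le\ker\psi$. For $\tau\in M$, $\tau u^sv=\tau v$ equals $v$ only if $\tau=1$; so $C_L(Q)=D$.
\item Let $\tau=\operatorname{diag}(-1,-1,1,\dots,1)\in M$ and $Q'={}^\tau Q=\langle\tau v\rangle$. Then $\sigma(\tau v)=p-4\ne0$ in $\mathbb F_p$, so $\psi|_{Q'}$ is injective.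
\end{itemize}

The homomorphism $(\psi,\psi'):D\to C\times C$ is onto, so $V$ is the inflation of $Y\boxtimes Y$. By Lemmas~\ref{lem:Y} and~\ref{lem:modules}(v) its indecomposable summands are the inflation of $J\boxtimes J$, once, and inflations of $J\boxtimes kC$, $kC\boxtimes J$ and $kC\boxtimes kC$. Only the first has dimension prime to $p$. So $\dim V_0=(\dim J)^2=(p-1)^2$.

\subsection{The prime \texorpdfstring{$2$}{2}}

Let $C$ be cyclic of order $4$, written multiplicatively, with $-1$ its element of order $2$. Let
\[
L=S_4\times C,\qquad D=D_8\times C,\qquad R=V_4\times C,\qquad V_4=O_2(S_4)\le D_8 .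
\]
The factor $C$ is there so that $R$ maps onto $C$.
\begin{itemize}
\item $L$ is solvable, $D$ is a Sylow $2$-subgroup of $L$, $C_L(R)=C_{S_4}(V_4)\times C=R$, $|D:R|=2$ and $N_L(D)=N_{S_4}(D_8)\times C=D$.
\item $D_8$ has three subgroups of index $2$: $V_4$, a cyclic one, and another Klein four-group. Let $\chi,\chi':D_8\to\{\pm1\}$ be the characters whose kernels are the last two. Each of these kernels meets $V_4$ in $Z(D_8)$, so $\chi$ and $\chi'$ have the same restriction to $V_4$, with kernel $Z(D_8)$. Put $\psi(d,y)=\chi(d)y$ and $\psi'(d,y)=\chi'(d)y$. These agree on $R$, they map $R$ onto $C$, and their kernels differ, because they meet $D_8\times1$ in $\ker\chi\times1$ and $\ker\chi'\times1$, and $\ker\chi\ne\ker\chi'$.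
\item Let $Q=Z(D_8)\times1\le\ker\psi$. Since $Z(D_8)$ is generated by a double transposition, whose centralizer in $S_4$ is $D_8$, we have $C_L(Q)=D$. Let $Q'=\langle x\rangle\times1$ with $x\in V_4\setminus Z(D_8)$. It is $L$-conjugate to $Q$, and $\psi(x,1)=-1$, so $\psi|_{Q'}$ is injective.
\end{itemize}
So Setup~\ref{setupK} holds. By Proposition~\ref{prop:K}, $\dim V_0$ is odd and at least $2$, hence at least $3$. This completes the proof of Theorem~\ref{thm:main}. \qed

\section{Extraspecial defect groups: proof of Theorem~\ref{thm:small}(ii)}\label{sec:extraspecial}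

Let $p$ be odd and $C=\mathbb F_p$. As in Section~\ref{sec:small}, let
\[
R=\mathbb F_p^2,\quad L=R\rtimes SL_2(p),\quad u=\begin{pmatrix}1&1\\0&1\end{pmatrix},\quad D=R\rtimes\langle u\rangle,\quad v=\begin{pmatrix}1\\0\end{pmatrix},\quad v'=\begin{pmatrix}0\\1\end{pmatrix},
\]
$Q=\langle v\rangle$ and $Q'=\langle v'\rangle$. In contrast to Setup~\ref{setupK}, now $N_L(D)>D$, so $D$ fixes several cosets in $L/D$, and a single homomorphism suffices: its $L$-conjugates supply the others.

\smallskip\noindent\textbf{The groups.}
Since $SL_2(p)$ has order $p(p^2-1)$ and acts faithfully on $R$, $D$ is a Sylow $p$-subgroup of $L$ and $C_L(R)=R$. The group $D$ is nonabelian of order $p^3$, hence extraspecial. It has exponent $p$ because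
\[
(ru^s)^p=(1+u^s+\dots+u^{s(p-1)})r=0\qquad\text{in $R$},
\]
the matrix in parentheses having diagonal entries $p$ and upper right entry $s\binom p2$, both $0$ in $\mathbb F_p$. Let $L$ act on $\mathbb F_p^2$ through $SL_2(p)$; on $R$ this is the conjugation action. The stabilizer of $v$ is $D$. So $C_L(Q)=D$, and $L/D$ is identified with $\mathbb F_p^2\setminus\{0\}$ by $tD\mapsto tv$. The subgroups $Q$ and $Q'$ are conjugate in $L$.

For $j\in\mathbb F_p$ let $\chi_j:D\to C$, $\chi_j(ru^s)=r_2+js$. This is a homomorphism, trivial on $Q$. Let $N$ and $W$ be as in Proposition~\ref{prop:construction} for the single pair $(D,\chi_1)$, so that $W|_L\cong\operatorname{Ten}_D^L(Y_{\chi_1})$. Since Jordan blocks are invariant under $\operatorname{Aut}(C)$, we have $Y_{a\theta}\cong Y_\theta$ for every homomorphism $\theta$ to $C$ and every $a\in\mathbb F_p^\times$.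

\smallskip\noindent\textbf{Restriction to $R$.}
$R$ acts trivially on $L/D$. For $w=tv$ with $t\in SL_2(p)$, the factor of $W|_R$ at $w$ is $Y$ restricted along
\[
\chi_1^t(r)=(t^{-1}r)_2=\det(v,t^{-1}r)=\det(w,r).
\]
The $p-1$ nonzero vectors on a line $\ell$ give proportional homomorphisms with kernel $\ell$. So together they contribute the inflation from $R/\ell\cong C$ of $Y^{\otimes(p-1)}$, which is $k\oplus\text{free}$ as $p-1$ is even. By Lemma~\ref{lem:modules}(iii), $W|_R$ is nearly trivial.

\smallskip\noindent\textbf{Restriction to $D$.}
The fixed points of $D$ on $\mathbb F_p^2\setminus\{0\}$ are the vectors $av$, $a\in\mathbb F_p^\times$. With $t=\operatorname{diag}(a,a^{-1})$ we have $tv=av$, ${}^tD=D$, $(t^{-1}r)_2=ar_2$ and $t^{-1}u^st=u^{a^{-2}s}$, so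
\[
\chi_1^t(ru^s)=ar_2+a^{-2}s=a\,\chi_{a^{-3}}(ru^s).
\]
The other orbits are $\{w:w_2=s\}$ with $s\ne0$. The vector $w=sv'$ in such an orbit has stabilizer $R$ in $D$ and the homomorphism $r\mapsto\det(w,r)=-sr_1$. By (T1) and (T2),
\[
W|_D\cong V\otimes\operatorname{Ten}_R^D(Z),\qquad
V=\bigotimes_{a\in\mathbb F_p^\times}Y_{\chi_{a^{-3}}},
\]
where $Z$ is the inflation of $Y^{\otimes(p-1)}\cong k\oplus\text{free}$ along $r\mapsto r_1$. By (T3), $k$ is a summand of $\operatorname{Ten}_R^D(Z)$, so $V$ is a summand of $W|_D$. Its dimension $q^{p-1}$ is prime to $p$. Let $V_0$ be an indecomposable summand of $V$ with $p\nmid\dim V_0$. It has vertex $D$ by Lemma~\ref{lem:modules}(i), so Setup~\ref{setup} holds.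

\smallskip\noindent\textbf{Restriction to $Q$ and $Q'$.}
All $\chi_j$ are trivial on $Q$, so $Q$ acts trivially on $V_0$. All $\chi_j$ restrict to the same isomorphism $Q'\to C$, so $V|_{Q'}\cong Y^{\otimes(p-1)}\cong k\oplus\text{free}$, and $V_0|_{Q'}\cong k\oplus\text{free}$ by Lemma~\ref{lem:modules}(iv).

\smallskip\noindent\textbf{$\dim V_0\ge2$.}
We test $V$ on a subgroup on which some, but not all, of its factors are trivial, in such a way that an odd number of factors survives. Let $d=(-v')u\in D$, an element of order $p$ with $\chi_j(d)=j-1$. Let $g$ be the number of $a\in\mathbb F_p^\times$ with $a^3=1$, so that $g=\gcd(3,p-1)\in\{1,3\}$. The $g$ factors of $V$ with $a^3=1$ are trivial on $d$. On each of the other $f=p-1-g$ factors, $\langle d\rangle$ acts through an isomorphism onto $C$, and these isomorphisms differ only by elements of $\operatorname{Aut}(C)$. So, identifying $\langle d\rangle$ with $C$, $V|_{\langle d\rangle}$ is a direct sum of copies of $Y^{\otimes f}$. Here $f$ is odd, and it is positive: if $g=1$ then $f=p-2\ge1$, and $g=3$ forces $p\ge7$. By Lemma~\ref{lem:Y}, $Y^{\otimes f}\cong J_{p-1}\oplus\text{free}$.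 Hence every nonzero summand of $V|_{\langle d\rangle}$ is a sum of modules $J_{p-1}$ and $J_p$, and $\dim V_0\ge p-1\ge2$.

\smallskip
Corollary~\ref{cor:criterion} now shows that the source algebras of $b$ are not uniform. \qed

\begin{remark}
For $p=3$ we have $V=Y_{\chi_1}\otimes Y_{\chi_{-1}}$, the inflation of $Y\boxtimes Y$ along the surjection $(\chi_1,\chi_{-1}):D\to C\times C$. Its only indecomposable summand of dimension prime to $3$ is the module $V_0$ of Section~\ref{sec:small}, and the multiplicities are $4$ and $1$. With $q=5$ the group $G$ is solvable of order $5^{24}\cdot216$.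
\end{remark}

\begin{thebibliography}{9}
\bibitem{BG} Laurence Barker, Matthew Gelvin, \emph{Conjectural invariance with respect to the fusion system of an almost-source algebra}, arXiv:2103.02426 (2021).
\end{thebibliography}

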